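\title{No $L^p$ estimates for the determinantal singular integral form of four or more functions}

\begin{abstract}
We study the $n$-linear form that integrates $\prod_{j=1}^n\widehat{f_j}(\xi_j)$, $\xi_j\in\mathbb R^{n-1}$, in the principal value sense against the reciprocal of the determinant that measures the signed volume of the simplex with vertices $\xi_1,\dots,\xi_n$. For $n=2$ and $n=3$ the form satisfies $L^{p_1}\times\dots\times L^{p_n}$ estimates. We show that for every $n\ge4$ it satisfies none, whatever the exponents in $(0,\infty]$. On suitable functions the form has the sign of a determinant as its multiplier; a high-frequency limit turns this into a Hilbert transform along a piecewise constant field of directions in a plane, and a Besicovitch--Nikodym construction makes the latter unbounded.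
\end{abstract}

\section{The form and the results}\label{sec:intro}

Let $n\ge2$. For points $\xi_1,\dots,\xi_n\in\mathbb R^{n-1}$, written as columns, put
\[
D(\xi_1,\dots,\xi_n)=\det\begin{pmatrix}1&\cdots&1\\ \xi_1&\cdots&\xi_n\end{pmatrix}.
\]
For Schwartz functions $f_1,\dots,f_n$ on $\mathbb R^{n-1}$ define
\begin{equation}\label{eq:form}
\Lambda_n(f_1,\dots,f_n)=\lim_{\epsilon\to0^+}\int_{|D(\xi_1,\dots,\xi_n)|>\epsilon}\ \prod_{j=1}^n\widehat{f_j}(\xi_j)\,\frac{d\xi_1\cdots d\xi_n}{D(\xi_1,\dots,\xi_n)},
\end{equation}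
where $\widehat f(\xi)=\int f(x)e^{-2\pi ix\cdot\xi}\,dx$. We call the limit the principal value. Since $D$ is homogeneous, another normalization of the Fourier transform only multiplies $\Lambda_n$ by a nonzero constant. We ask for which exponents $p_1,\dots,p_n$ there is a finite constant $C$ such that
\begin{equation}\label{eq:estimate}
|\Lambda_n(f_1,\dots,f_n)|\le C\prod_{j=1}^n\|f_j\|_{L^{p_j}(\mathbb R^{n-1})}
\end{equation}
for all Schwartz functions $f_j$. Whenever we show that \eqref{eq:estimate} fails, we do so with functions for which the limit \eqref{eq:form} is shown to exist.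

\subsection*{Symmetries and the expected answer}
The number $|D|/(n-1)!$ is the volume of the simplex with vertices $\xi_1,\dots,\xi_n$, so the kernel $1/D$ is singular exactly when the $n$ frequencies lie in one affine hyperplane. Three properties of $D$ pass to $\Lambda_n$. Exchanging two columns changes the sign of $D$, so $\Lambda_n$ is antisymmetric under permutations of the $f_j$. Translating all $\xi_j$ by one vector $\theta$ leaves $D$ unchanged, so $\Lambda_n$ does not change when every $f_j$ is multiplied by $e^{2\pi i\theta\cdot x}$. Finally, $D(A\xi_1,\dots,A\xi_n)=\det A\cdot D(\xi_1,\dots,\xi_n)$ for an invertible matrix $A$, and $\widehat{f\circ A}(\xi)=|\det A|^{-1}\widehat f(A^{-T}\xi)$; the substitution $\xi_j\mapsto A^T\xi_j$ gives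
\begin{equation}\label{eq:scaling}
\Lambda_n(f_1\circ A,\dots,f_n\circ A)=(\det A)^{-1}\Lambda_n(f_1,\dots,f_n).
\end{equation}
The right side of \eqref{eq:estimate} is multiplied by $|\det A|^{-\sum_j1/p_j}$ under the same operation. Hence \eqref{eq:estimate} forces $\sum_j1/p_j=1$ as soon as $\Lambda_n\not\equiv0$, and under this condition \eqref{eq:estimate} is compatible with all three symmetries.

For $n=2$ we have $D=\xi_2-\xi_1$, and we shall see in Section~\ref{sec:sign} that
\begin{equation}\label{eq:n2}
\Lambda_2(f_1,f_2)=-i\pi\int_{\mathbb R}\operatorname{sgn}(t)f_1(-t)f_2(t)\,dt ,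
\end{equation}
which H\"older's inequality bounds. For $n=3$ the answer is known, and we quote it without proof: \eqref{eq:estimate} holds if $\sum_j1/p_j=1$ and $2<p_j<\infty$ for $j=1,2,3$, and it fails for all other triples in $[1,\infty]^3$. This fact enters only Corollary~\ref{cor:class}.

Both cases fit one pattern. The conditions $\sum_j1/p_j=1$ and $p_j>n-1$ describe an open simplex of points $(1/p_1,\dots,1/p_n)$. Its center is $p_1=\dots=p_n=n$, and at each of its vertices one exponent equals $\infty$ and the others equal $n-1$. For $n=2$ it is the interior of the H\"older range, and for $n=3$ it is the known range. This suggests the following question, which comes from the paper \cite{GHKSTY} on the trilinear form.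

\medskip
\noindent\textbf{Problem.} \emph{Let $n\ge4$, $n-1<p_j<\infty$ for all $j$, and $\sum_j1/p_j=1$. Does \eqref{eq:estimate} hold?}

\subsection*{Results}
The answer is negative, and the choice of exponents plays no role. We write $|\cdot|$ for Lebesgue measure.

\begin{theorem}\label{thm:main}
Let $n\ge4$ and $1\le j_0\le n$. There are a ball $K\subset\mathbb R^{n-1}$ and a number $c>0$, depending only on $n$, such that for every $\delta>0$ there exist $f_1,\dots,f_n\in C_c^\infty(K)$ for which the principal value \eqref{eq:form} exists and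
\[
\|f_j\|_{L^\infty}\le1\quad(1\le j\le n),\qquad|\operatorname{supp}f_{j_0}|\le\delta,\qquad|\Lambda_n(f_1,\dots,f_n)|\ge c .
\]
\end{theorem}

\begin{corollary}\label{cor:none}
Let $n\ge4$. For no $(p_1,\dots,p_n)\in(0,\infty]^n$ is there a finite $C$ such that \eqref{eq:estimate} holds for all Schwartz functions $f_j$. In particular, the estimate in the Problem is false for every $n\ge4$ and every admissible choice of exponents.
\end{corollary}

\begin{proof}
Suppose that $p_{j_0}<\infty$ for some $j_0$, and take the functions of Theorem~\ref{thm:main} for this $j_0$. Then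
\[
\prod_j\|f_j\|_{L^{p_j}}\le\delta^{1/p_{j_0}}\prod_{j\ne j_0}|K|^{1/p_j}\longrightarrow0\qquad(\delta\to0),
\]
while $|\Lambda_n|\ge c$. If all $p_j$ equal $\infty$, then $\sum_j1/p_j=0\ne1$; since $\Lambda_n\not\equiv0$ by Theorem~\ref{thm:main}, the scaling \eqref{eq:scaling} excludes the estimate.
\end{proof}

\begin{corollary}\label{cor:class}
Let $n\ge2$ and $1\le p_j\le\infty$ for all $j$. The estimate \eqref{eq:estimate} holds if and only if either $n=2$ and $1/p_1+1/p_2=1$, or $n=3$, $\sum_j1/p_j=1$ and $2<p_j<\infty$ for all $j$.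
\end{corollary}

\begin{proof}
The case $n\ge4$ is Corollary~\ref{cor:none}, and the case $n=3$ is the known result quoted above. Let $n=2$. If $1/p_1+1/p_2=1$, apply H\"older's inequality to \eqref{eq:n2}. Conversely, \eqref{eq:n2} is nonzero when $f_2$ is a nonnegative bump function supported in $(0,\infty)$ and $f_1(t)=f_2(-t)$, so \eqref{eq:scaling} forces $1/p_1+1/p_2=1$.
\end{proof}

The proof of Theorem~\ref{thm:main} has three independent steps. In Section~\ref{sec:sign} we trade the singular kernel $1/D$ for a bounded multiplier, the sign of a determinant of size $n-1$, acting on functions on $\mathbb R^{n-2}$. In Section~\ref{sec:directions} we spend all but two of the functions on prescribing, at each point, a direction along which the remaining two interact through the kernel $dt/t$. This is where $n\ge4$ is needed. In Section~\ref{sec:strips} we construct thin strips with different slopes that overlap heavily in one region and are disjoint in another. Section~\ref{sec:proof} puts the steps together. Throughout,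
\[
d=n-2,\qquad\mathbb R^{n-1}=\mathbb R\times\mathbb R^d .
\]

\section{Replacing the principal value by a sign}\label{sec:sign}

The determinant $D$ is linear in each of its rows, and in one variable the principal value of $1/s$ has a bounded Fourier transform, a multiple of the sign function. We record this fact with the uniform bounds that dominated convergence will require. For an integrable function $G$ on $\mathbb R$ let $\check G(t)=\int G(s)e^{2\pi its}\,ds$.

\begin{lemma}\label{lem:sine}
For $b\in\mathbb R$ and $0<\epsilon<R<\infty$ let $S_{\epsilon,R}(b)=\int_{\epsilon<|s|<R}e^{2\pi ibs}\,\frac{ds}s$.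
\begin{itemize}
\item[(a)] There is an absolute constant $C_0$ with $|S_{\epsilon,R}(b)|\le C_0$. The limit $S_{\epsilon,\infty}(b)=\lim_{R\to\infty}S_{\epsilon,R}(b)$ exists, and both $S_{\epsilon,\infty}(b)$ and $S_{\epsilon,1/\epsilon}(b)$ tend to $i\pi\operatorname{sgn}b$ as $\epsilon\to0$.
\item[(b)] If $G$ is continuous and integrable on $\mathbb R$ and $\check G$ is integrable, then
\[
\int_{|s|>\epsilon}G(s)\,\frac{ds}s=\int_{\mathbb R}\check G(t)\,S_{\epsilon,\infty}(-t)\,dt .
\]
\end{itemize}
\end{lemma}

\begin{proof}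
The cosine part of the exponential contributes nothing, so
\[
S_{\epsilon,R}(b)=2i\operatorname{sgn}(b)\bigl(\operatorname{Si}(2\pi|b|R)-\operatorname{Si}(2\pi|b|\epsilon)\bigr),\qquad\operatorname{Si}(r)=\int_0^r\frac{\sin\sigma}\sigma\,d\sigma .
\]
The function $\operatorname{Si}$ is continuous, vanishes at $0$ and tends to $\pi/2$ at infinity (the Dirichlet integral); in particular it is bounded on $[0,\infty)$. This gives (a). For (b), Fourier inversion gives $G(s)=\int\check G(t)e^{-2\pi its}\,dt$, so by Fubini's theorem $\int_{\epsilon<|s|<R}G(s)\,ds/s=\int\check G(t)S_{\epsilon,R}(-t)\,dt$. Let $R\to\infty$ and use dominated convergence on both sides.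
\end{proof}

The case $n=2$ shows how the lemma is used. With $s=\xi_2-\xi_1$ and $G(s)=\int\widehat{f_1}(\xi)\widehat{f_2}(\xi+s)\,d\xi$, the truncated integral in \eqref{eq:form} is $\int_{|s|>\epsilon}G(s)\,ds/s$, and
\[
\check G(t)=\iint\widehat{f_1}(\xi_1)\widehat{f_2}(\xi_2)e^{2\pi it(\xi_2-\xi_1)}\,d\xi_1\,d\xi_2=f_1(-t)f_2(t).
\]
Parts (b) and (a) of Lemma~\ref{lem:sine} and dominated convergence give \eqref{eq:n2}.

Now let $n\ge3$. Write $\xi_j=(u_j,w_j)$ with $u_j\in\mathbb R$, $w_j\in\mathbb R^d$, and $w=(w_1,\dots,w_n)$. Expansion along the second row gives $D=\sum_j\alpha_ju_j$, where the cofactors $\alpha_j=\alpha_j(w)$ do not depend on $u$. The same computation, carried out for fixed $w$, evaluates the partial Fourier transforms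
\[
\widetilde f_j(x,w_j)=\int_{\mathbb R^d}f_j(x,p)e^{-2\pi ip\cdot w_j}\,dp
\]
at the points $x_j=t\alpha_j(w)$. The difficulty is that these points depend on the frequencies $w$. We therefore take the $x_j$ as independent variables. Replacing the second row of $D$ by any other row produces a vanishing determinant, so
\begin{equation}\label{eq:cofactor}
\sum_{j=1}^n\alpha_j=0,\qquad\sum_{j=1}^n\alpha_jw_j=0 .
\end{equation}
Thus $\sum_jx_j=0$, and the rescaled frequencies $\zeta_j=x_jw_j$ satisfy $\sum_j\zeta_j=0$, the constraint of an ordinary translation-invariant multilinear form on $\mathbb R^d$. The variable dual to $\zeta_j$ is the slope $y=p/x$. This suggests testing $\Lambda_n$ on products of a function of $x$ and a function of $p/x$.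

For $F_1,\dots,F_n\in C_c^\infty(\mathbb R^d)$ and $x=(x_1,\dots,x_{n-1})\in\mathbb R^{n-1}$ put
\begin{equation}\label{eq:M}
M_x(F_1,\dots,F_n)=\int_{(\mathbb R^d)^{n-1}}\prod_{j=1}^n\widehat{F_j}(\zeta_j)\ \operatorname{sgn}\det\begin{pmatrix}x_1&\cdots&x_{n-1}\\ \zeta_1&\cdots&\zeta_{n-1}\end{pmatrix}d\zeta_1\cdots d\zeta_{n-1},
\end{equation}
where, here and below, $\zeta_n=-\sum_{j<n}\zeta_j$ and $x_n=-\sum_{j<n}x_j$. The integral converges absolutely, and
\begin{equation}\label{eq:Mbound}
|M_x(F_1,\dots,F_n)|\le\|\widehat{F_n}\|_{L^\infty}\prod_{j<n}\|\widehat{F_j}\|_{L^1}.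
\end{equation}

\begin{proposition}\label{prop:reduction}
Let $n\ge3$, $\chi_j\in C_c^\infty(\mathbb R\setminus\{0\})$, $F_j\in C_c^\infty(\mathbb R^d)$, and $f_j(x,p)=\chi_j(x)F_j(p/x)$ for $(x,p)\in\mathbb R\times\mathbb R^d$. Then $f_j\in C_c^\infty(\mathbb R^{n-1})$, the principal value \eqref{eq:form} exists, and
\[
\Lambda_n(f_1,\dots,f_n)=-i\pi(-1)^n\int_{\mathbb R^{n-1}}\prod_{j=1}^n\operatorname{sgn}(x_j)\chi_j(x_j)\ M_x(F_1,\dots,F_n)\,dx .
\]
\end{proposition}

\begin{proof}
The functions $f_j$ are smooth and compactly supported because $\chi_j$ vanishes near $0$ and near infinity. The substitution $p=xy$ gives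
\begin{equation}\label{eq:partial}
\widetilde f_j(x,w_j)=\chi_j(x)\,|x|^d\,\widehat{F_j}(xw_j).
\end{equation}
Deleting the second row and the last column of $D$, we find
\[
\alpha_n=(-1)^n\Delta,\qquad\Delta=\det B,\qquad B=\begin{pmatrix}1&\cdots&1\\ w_1&\cdots&w_{n-1}\end{pmatrix}.
\]
The polynomial $\Delta$ is not identically zero, so $\Delta\ne0$ for almost every $w$.

\emph{Step 1: change of variables.} We pass from $(t,w)\in\mathbb R\times(\mathbb R^d)^n$ to $(x,\zeta)\in\mathbb R^{n-1}\times(\mathbb R^d)^{n-1}$ in two stages. First fix $w_1,\dots,w_{n-1}$ with $\Delta\ne0$; this fixes $B$ and $\alpha_n$. Put $x_j=t\alpha_j(w)$. By \eqref{eq:cofactor}, $t\alpha_n=-\sum_{j<n}x_j=x_n$ and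
\[
B\,(x_1,\dots,x_{n-1})^T=-\alpha_n\,(t,tw_n)^T .
\]
So $(t,w_n)\mapsto x$ is the composition of two maps. The map $(t,w_n)\mapsto(t,tw_n)$ is a diffeomorphism of $\{t\ne0\}$ onto itself with Jacobian $|t|^d$. The linear isomorphism $-\alpha_nB^{-1}$ has Jacobian $|\alpha_n|^{n-1}|\Delta|^{-1}=|\alpha_n|^d$ and maps $\{t\ne0\}$ onto $\{x_n\ne0\}$. Hence $dt\,dw_n=|x_n|^{-d}\,dx$. Second, fix $x$ with all $x_j\ne0$ and substitute $\zeta_j=x_jw_j$ for $j<n$, so that $dw_j=|x_j|^{-d}\,d\zeta_j$. By \eqref{eq:cofactor}, $x_nw_n=-\sum_{j<n}\zeta_j=\zeta_n$. Altogether $dt\,dw=\prod_{j=1}^n|x_j|^{-d}\,dx\,d\zeta$, and these weights cancel the factors $|x_j|^d$ in \eqref{eq:partial}. By Tonelli's theorem,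
\begin{equation}\label{eq:abs}
\iint\prod_{j=1}^n\bigl|\widetilde f_j(t\alpha_j,w_j)\bigr|\,dt\,dw=\int\prod_{j=1}^n|\chi_j(x_j)|\,dx\int\prod_{j=1}^n|\widehat{F_j}(\zeta_j)|\,d\zeta<\infty .
\end{equation}

\emph{Step 2: the principal value.} For $\epsilon>0$ the truncated integral in \eqref{eq:form} converges absolutely, so we may integrate first in $u=(u_1,\dots,u_n)$. Fix $w$ with $\alpha_n\ne0$. The function $\Phi(u)=\prod_j\widehat{f_j}(u_j,w_j)$ is a Schwartz function on $\mathbb R^n$. Let
\[
G(s)=\frac1{|\alpha_n|}\int_{\mathbb R^{n-1}}\Phi\Bigl(u_1,\dots,u_{n-1},\frac{s-\sum_{j<n}\alpha_ju_j}{\alpha_n}\Bigr)\,du_1\cdots du_{n-1}.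
\]
Then $G$ is continuous and integrable, and $\int\psi(\alpha\cdot u)\Phi(u)\,du=\int\psi(s)G(s)\,ds$ for every bounded measurable $\psi$. The choice $\psi(s)=e^{2\pi its}$ and Fourier inversion in each $u_j$ give $\check G(t)=\prod_j\widetilde f_j(t\alpha_j,w_j)$, which is continuous with compact support in $t$ because it contains the factor $\chi_n(t\alpha_n)$. The choice $\psi(s)=s^{-1}\mathbf 1_{|s|>\epsilon}$ and Lemma~\ref{lem:sine}(b) show that the truncated integral in \eqref{eq:form} equals
\[
\iint S_{\epsilon,\infty}(-t)\prod_{j=1}^n\widetilde f_j(t\alpha_j,w_j)\,dt\,dw .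
\]
By Lemma~\ref{lem:sine}(a), \eqref{eq:abs} and dominated convergence, the limit as $\epsilon\to0$ exists and
\begin{equation}\label{eq:sgnt}
\Lambda_n(f_1,\dots,f_n)=-i\pi\iint\operatorname{sgn}(t)\prod_{j=1}^n\widetilde f_j(t\alpha_j,w_j)\,dt\,dw .
\end{equation}

\emph{Step 3: the sign in the new variables.} From $x_n=t\alpha_n$ we get $\operatorname{sgn}t=(-1)^n\operatorname{sgn}(x_n)\operatorname{sgn}(\Delta)$. Multiplying the $j$th column of $B$ by $x_j$, for each $j<n$, produces the matrix in \eqref{eq:M}, so $\operatorname{sgn}\Delta$ is the product of $\prod_{j<n}\operatorname{sgn}(x_j)$ and the sign in \eqref{eq:M}. Insert this into \eqref{eq:sgnt} and apply the change of variables of Step~1, which \eqref{eq:abs} justifies.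
\end{proof}

Nothing is lost in size when we pass from $f_j$ to $F_j$: we have $\|f_j\|_{L^\infty}=\|\chi_j\|_{L^\infty}\|F_j\|_{L^\infty}$ and $|\operatorname{supp}f_j|=|\operatorname{supp}F_j|\int_{\operatorname{supp}\chi_j}|x|^d\,dx$. It remains to make an average of $M_x$ large.

\section{Hilbert transforms along prescribed directions}\label{sec:directions}

To bound $M_x$ from below we want a formula in physical space. This is available when the argument of the sign is a \emph{linear} function of the frequencies.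

\begin{lemma}\label{lem:T}
Let $d\ge1$, $v\in\mathbb R^d$, $x_1,x_2\in\mathbb R$ and $F_1,F_2,h\in C_c^\infty(\mathbb R^d)$. The limit
\[
T_{x,v}(F_1,F_2,h)=\lim_{\rho\to0^+}\int_{\rho<|t|<1/\rho}\int_{\mathbb R^d}h(y)\,F_1(y-tx_2v)\,F_2(y+tx_1v)\,dy\,\frac{dt}t
\]
exists, and
\[
\iint\widehat{F_1}(\zeta_1)\widehat{F_2}(\zeta_2)\,\widehat h(-\zeta_1-\zeta_2)\operatorname{sgn}\bigl((x_1\zeta_2-x_2\zeta_1)\cdot v\bigr)\,d\zeta_1\,d\zeta_2=\frac1{i\pi}\,T_{x,v}(F_1,F_2,h).
\]
\end{lemma}

\begin{proof}
Let $b=(x_1\zeta_2-x_2\zeta_1)\cdot v$. By Lemma~\ref{lem:sine}(a) and dominated convergence, the left side is the limit as $\rho\to0$ of the same integral with $\operatorname{sgn}b$ replaced by $(i\pi)^{-1}\int_{\rho<|t|<1/\rho}e^{2\pi itb}\,dt/t$. For fixed $\rho$ we interchange the integrals. Writing $\widehat h(-\zeta_1-\zeta_2)=\int h(y)e^{2\pi iy\cdot(\zeta_1+\zeta_2)}\,dy$, we obtain for each $t$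
\[
\int h(y)\Bigl(\int\widehat{F_1}(\zeta_1)e^{2\pi i(y-tx_2v)\cdot\zeta_1}d\zeta_1\Bigr)\Bigl(\int\widehat{F_2}(\zeta_2)e^{2\pi i(y+tx_1v)\cdot\zeta_2}d\zeta_2\Bigr)dy,
\]
and Fourier inversion identifies the brackets as $F_1(y-tx_2v)$ and $F_2(y+tx_1v)$.
\end{proof}

In $T_{x,v}$ the functions $F_1$ and $F_2$ are sampled on the line through $y$ with direction $v$. If $F_1=1$ at all points that matter, $T_{x,v}$ pairs $h$ with $\operatorname{p.v.}\int F_2(y+tx_1v)\,dt/t$, a multiple of the Hilbert transform of $F_2$ along $v$.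

\subsection*{The case $n=3$} Here $d=1$, the determinant in \eqref{eq:M} is $x_1\zeta_2-x_2\zeta_1$, and Lemma~\ref{lem:T} with $v=1$ gives $M_x(F_1,F_2,F_3)=(i\pi)^{-1}T_{x,1}(F_1,F_2,F_3)$. The line has a single direction, and there is nothing to vary.

\subsection*{The case $n=4$} Now $d=2$, and the determinant in \eqref{eq:M} has a third column $(x_3,\zeta_3)$. It is quadratic in the frequencies, so Lemma~\ref{lem:T} does not apply. It becomes linear, to leading order, if $\zeta_3$ is confined to a bounded neighborhood of a far point $N\mu$. Let $a\in\mathbb R$, $\mu=(a,-1)$ and $v=(-1,-a)$, so that $\det(z,\mu)=-z_1-az_2=z\cdot v$ for $z\in\mathbb R^2$. For $\zeta_3=N\mu+\omega$, linearity in the last column and expansion along the first row give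
\[
\det\begin{pmatrix}x_1&x_2&x_3\\ \zeta_1&\zeta_2&N\mu+\omega\end{pmatrix}=N\,(x_1\zeta_2-x_2\zeta_1)\cdot v+\det\begin{pmatrix}x_1&x_2&x_3\\ \zeta_1&\zeta_2&\omega\end{pmatrix}.
\]
As $N\to\infty$ the sign tends to the multiplier of Lemma~\ref{lem:T}, with a direction $v\perp\mu$ that we are free to choose. To place $\zeta_3$ near $N\mu$ we take $F_3=e^{2\pi iN\mu\cdot y}g(y)$. The four frequencies add up to zero, so another function must oscillate at the opposite frequency: with $F_4=e^{-2\pi iN\mu'\cdot y}g'(y)$ we have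
\[
\widehat{F_3}(\zeta_3)\,\widehat{F_4}(\zeta_4)=\widehat g(\omega)\,\widehat{g'}\bigl(-\zeta_1-\zeta_2-\omega+N(\mu'-\mu)\bigr).
\]
If $\mu'\ne\mu$ this tends to zero. If $\mu'=\mu$ it does not depend on $N$; since the limiting sign does not involve $\omega$, the $\omega$-integral is a convolution and equals $\widehat{gg'}(-\zeta_1-\zeta_2)$. The limit of $M_x$ is then $(i\pi)^{-1}T_{x,v}(F_1,F_2,gg')$.

Consequently we can superpose. Let $F_3$ and $F_4$ be sums of pieces $g_k$ modulated to frequencies $\pm N\mu_k$ with distinct $\mu_k$. The cross terms disappear, and the limit is $(i\pi)^{-1}\sum_kT_{x,v_k}(F_1,F_2,g_k^2)$. If the $g_k$ have disjoint supports, then $|F_3|=|F_4|=\sum_k|g_k|$ does not depend on the $\mu_k$. So at no cost in any Lebesgue norm of $F_3$ and $F_4$, the direction of the singular integral at $y$ is $v_k$ for $y\in\operatorname{supp}g_k$: an arbitrary piecewise constant field of directions.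

\subsection*{The general case} For $n\ge5$ the determinant has $n-4$ further columns. We send them to infinity along the basis vectors $e_3,\dots,e_d$ of $\mathbb R^d$, which reduces the determinant to the plane spanned by $e_1,e_2$, and we let $F_n$ compensate these frequencies as well. For $a\in\mathbb R$ the vectors $\mu=(a,-1,0,\dots,0)$ and $v=(-1,-a,0,\dots,0)$ in $\mathbb R^d$ satisfy
\begin{equation}\label{eq:detv}
\det(z,\mu,e_3,\dots,e_d)=z_1\mu_2-z_2\mu_1=z\cdot v\qquad(z\in\mathbb R^d).
\end{equation}

\begin{proposition}\label{prop:limit}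
Let $n\ge4$. Let $(a_k)_{k\in\mathcal K}$ be a finite family of distinct real numbers, $\mu_k=(a_k,-1,0,\dots,0)$, $v_k=(-1,-a_k,0,\dots,0)$, and $\nu=e_3+\dots+e_d$ (so $\nu=0$ if $n=4$). Let $F_1,F_2,\Theta,g_k\in C_c^\infty(\mathbb R^d)$ with $\Theta=1$ on the support of each $g_k$. For $N>0$ put
\begin{gather*}
F_3^N=\sum_ke^{2\pi iN\mu_k\cdot y}g_k,\qquad F_n^N=\sum_ke^{-2\pi iN(\mu_k+\nu)\cdot y}g_k,\\
F_j^N=e^{2\pi iNe_{j-1}\cdot y}\,\Theta\qquad(4\le j\le n-1).
\end{gather*}
Then $M_x(F_1,F_2,F_3^N,\dots,F_n^N)$ is bounded uniformly in $x$ and $N$, and for every $x$ with $x_1\ne0$,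
\[
\lim_{N\to\infty}M_x(F_1,F_2,F_3^N,\dots,F_n^N)=\frac1{i\pi}\sum_{k\in\mathcal K}T_{x,v_k}(F_1,F_2,g_k^2).
\]
\end{proposition}

\begin{proof}
Modulation translates the Fourier transform, so the norms in \eqref{eq:Mbound} are bounded independently of $N$. This gives the uniform bound.

Insert $\widehat{F_3^N}(\zeta)=\sum_k\widehat{g_k}(\zeta-N\mu_k)$ and $\widehat{F_n^N}(\zeta)=\sum_{k'}\widehat{g_{k'}}(\zeta+N\mu_{k'}+N\nu)$ into \eqref{eq:M}. In the term with indices $(k,k')$ substitute $\zeta_3=N\mu_k+\omega_3$ and $\zeta_j=Ne_{j-1}+\omega_j$ for $4\le j\le n-1$. The vectors $e_{j-1}$ add up to $\nu$, so the term becomes the integral over $\zeta_1,\zeta_2,\omega_3,\dots,\omega_{n-1}$ of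
\begin{equation}\label{eq:term}
\widehat{F_1}(\zeta_1)\widehat{F_2}(\zeta_2)\widehat{g_k}(\omega_3)\prod_{j=4}^{n-1}\widehat\Theta(\omega_j)\cdot\widehat{g_{k'}}\Bigl(-\zeta_1-\zeta_2-\sum_{j=3}^{n-1}\omega_j+N(\mu_{k'}-\mu_k)\Bigr)\operatorname{sgn}D_N,
\end{equation}
where $D_N$ is the determinant with columns $(x_1,\zeta_1)$, $(x_2,\zeta_2)$, $(x_3,\omega_3)+N(0,\mu_k)$ and $(x_j,\omega_j)+N(0,e_{j-1})$ for $4\le j\le n-1$. The last two factors in \eqref{eq:term} are bounded uniformly in $N$, and the product of the others is integrable, so dominated convergence applies to each of the finitely many terms.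

If $k\ne k'$, then $\mu_{k'}\ne\mu_k$, the argument of the Schwartz function $\widehat{g_{k'}}$ tends to infinity, and the term tends to $0$.

Let $k=k'$. Only the last $n-3$ columns depend on $N$, so by multilinearity $D_N$ is a polynomial in $N$ of degree at most $n-3$. Its coefficient of $N^{n-3}$, expanded along the first row and evaluated by \eqref{eq:detv}, is
\[
\det\begin{pmatrix}x_1&x_2&0&0&\cdots&0\\ \zeta_1&\zeta_2&\mu_k&e_3&\cdots&e_d\end{pmatrix}=x_1\,\zeta_2\cdot v_k-x_2\,\zeta_1\cdot v_k .
\]
Since $x_1v_k\ne0$, this is a nonzero linear functional of $(\zeta_1,\zeta_2)$ and vanishes only on a null set. Off that set $\operatorname{sgn}D_N\to\operatorname{sgn}((x_1\zeta_2-x_2\zeta_1)\cdot v_k)$. In the limit we integrate over the $\omega_j$ first. This is the convolution of $\widehat{g_k}$, $n-4$ copies of $\widehat\Theta$, and $\widehat{g_k}$, evaluated at $-\zeta_1-\zeta_2$. It equals the Fourier transform of $g_k\Theta^{n-4}g_k=g_k^2$ at that point. Lemma~\ref{lem:T} with $h=g_k^2$ finishes the proof.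
\end{proof}

\section{Strips that overlap on the left and separate on the right}\label{sec:strips}

We want $\sum_kT_{x,v_k}(F_1,F_2,g_k^2)$ to stay bounded below while $F_2$ has small support. With $F_1$ a fixed cutoff, this asks for a small set $E$ in the plane and disjoint sets $A_k$ of total measure $1$ such that the line of slope $a_k$ through any point of $A_k$ meets $E$ in a segment of length about $1$. Two further points need care. The kernel $dt/t$ is odd, so contributions from $t>0$ and $t<0$ could cancel; and Proposition~\ref{prop:reduction} averages over $x$, which could produce cancellation as well. Both dangers disappear if all $A_k$ lie on one side of $E$, at a positive distance: for $x_1>0$ only positive $t$ will contribute. The following Besicovitch--Nikodym construction has all these properties.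

Fix an integer $J\ge1$ and let $\sigma_m=(m-1)/J\in[0,1)$ for $1\le m\le J$. For a string of digits $k=(k_1,\dots,k_J)\in\mathcal K=\{0,1\}^J$ let
\[
a_k=\sum_{m=1}^Jk_m2^{-m},\qquad\ell_k(s)=\sum_{m=1}^Jk_m2^{-m}(s-\sigma_m).
\]
The function $\ell_k$ is affine with slope $a_k\in[0,1)$, and the $2^J$ slopes are distinct by uniqueness of finite binary expansions. Two lines whose strings differ only in the $m$th digit cross at $s=\sigma_m$, so coarse differences of slope are focused near $s=0$ and fine differences near $s=1$. Thicken each line to a strip of height $2^{-J}$ and cut out two parts (Figure~\ref{fig:strips}):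
\begin{gather*}
E=\bigcup_{k\in\mathcal K}\{(s,r):0\le s\le1,\ 0\le r-\ell_k(s)\le2^{-J}\},\\
A_k=\{(s,r):2\le s\le3,\ 0\le r-\ell_k(s)\le2^{-J}\}.
\end{gather*}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.8cm,y=1.9cm]
\filldraw[fill=gray!55,draw=black,very thin]
(0,0)--(3,0)--++(0,.125)--(0,.125)--cycle
(0,-.0833)--(3,.2917)--++(0,.125)--(0,.0417)--cycle
(0,-.0833)--(3,.6667)--++(0,.125)--(0,.0417)--cycle
(0,-.1667)--(3,.9583)--++(0,.125)--(0,-.0417)--cycle
(0,0)--(3,1.5)--++(0,.125)--(0,.125)--cycle
(0,-.0833)--(3,1.7917)--++(0,.125)--(0,.0417)--cycle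
(0,-.0833)--(3,2.1667)--++(0,.125)--(0,.0417)--cycle
(0,-.1667)--(3,2.4583)--++(0,.125)--(0,-.0417)--cycle;
\fill[white,opacity=.8] (1,-.2) rectangle (2,2);
\draw[->] (-.1,-.3)--(3.2,-.3) node[right]{$s$};
\draw[dashed] (0,-.3) node[below]{$0$}--(0,2.6) (1,-.3) node[below]{$1$}--(1,2.6) (2,-.3) node[below]{$2$}--(2,2.6) (3,-.3) node[below]{$3$}--(3,2.6);
\node at (.5,.8){$E$};
\node[right] at (3,.06){$A_{000}$};
\node[right] at (3,2.52){$A_{111}$};
\end{tikzpicture}
\caption{The eight strips $0\le r-\ell_k(s)\le 1/8$ for $J=3$, with slopes $0,\frac18,\dots,\frac78$. Over $0\le s\le1$ they overlap, and their union is $E$. Over $2\le s\le3$ they are the pairwise disjoint parallelograms $A_k$.}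
\label{fig:strips}
\end{figure}

\begin{lemma}\label{lem:strips}
\begin{itemize}
\item[(i)] $|E|\le4/J$.
\item[(ii)] The sets $A_k$ are pairwise disjoint, and $\sum_k|A_k|=1$.
\item[(iii)] $A_k\subset[2,3]\times[0,4]$ and $E\subset[0,1]\times[-1,2]$.
\item[(iv)] If $(s,r)\in A_k$ and $\tau\in[s-1,s]$, then $(s-\tau,r-a_k\tau)\in E$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $s\in[\frac{\kappa-1}J,\frac\kappa J)$ with $1\le\kappa\le J$. Sort the strings into $2^\kappa$ classes according to their first $\kappa$ digits. Within a class, $\ell_k(s)$ varies only through $\sum_{m>\kappa}k_m2^{-m}(s-\sigma_m)$, and $-\frac{m-\kappa}J\le s-\sigma_m\le0$ for $m>\kappa$. So the values $\ell_k(s)$ of one class lie in an interval of length at most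
\[
\frac1J\sum_{m>\kappa}2^{-m}(m-\kappa)\le\frac{2^{-\kappa}}J\sum_{l\ge1}l\,2^{-l}=\frac{2\cdot2^{-\kappa}}J .
\]
The vertical slice of $E$ at $s$ therefore has length at most $2^\kappa(2\cdot2^{-\kappa}/J+2^{-J})=2/J+2^{\kappa-J}$. Integrating over the $J$ intervals of length $1/J$, we get $|E|\le\frac2J+\frac1J\sum_{\kappa=1}^J2^{\kappa-J}\le\frac4J$.

(ii) Let $k\ne k'$ differ first in the $m$th digit, and let $s\in[2,3]$. The numbers $s-\sigma_l$ exceed $1$ and decrease in $l$. Since $\sum_{l=m+1}^J2^{-l}=2^{-m}-2^{-J}$,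
\[
|\ell_k(s)-\ell_{k'}(s)|\ge2^{-m}(s-\sigma_m)-\sum_{l=m+1}^J2^{-l}(s-\sigma_l)\ge2^{-J}(s-\sigma_m)>2^{-J}.
\]
So the slices of $A_k$ and $A_{k'}$ at $s$, intervals of length $2^{-J}$, are disjoint. Each of the $2^J$ sets $A_k$ has area $2^{-J}$.

(iii) Since $\sum_m2^{-m}<1$, we have $0\le\ell_k(s)\le3$ for $s\in[2,3]$ and $|\ell_k(s)|\le1$ for $s\in[0,1]$; moreover $2^{-J}\le1$.

(iv) We have $s-\tau\in[0,1]$ and $\ell_k(s-\tau)=\ell_k(s)-a_k\tau$, so $r-a_k\tau-\ell_k(s-\tau)=r-\ell_k(s)\in[0,2^{-J}]$.
\end{proof}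

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By antisymmetry of $\Lambda_n$ we may take $j_0=2$. Write $y=(y_1,y_2,y'')\in\mathbb R^d$ with $y''\in\mathbb R^{d-2}$; for $n=4$ there is no $y''$. All cutoff functions below are smooth, compactly supported and take values in $[0,1]$.

\subsection*{The test functions}
The following cutoffs depend only on $n$: a function $\Theta$ on $\mathbb R^d$, supported in $[-11,11]^d$ and equal to $1$ on $Q=[-10,10]^d$; a function $\chi\not\equiv0$ supported in $[1,2]$; and a function $\chi_n$ supported in $[-2n,-1]$ and equal to $1$ on $[-2(n-1),-(n-1)]$. Put $\chi_j=\chi$ for $j<n$. The function $\chi_n$ lives on the negative axis because $x_n=-\sum_{j<n}x_j$, and $\chi_n(x_n)=1$ whenever $x_1,\dots,x_{n-1}\in[1,2]$.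

Fix $J$ and take $\mathcal K,a_k,E,A_k$ from Section~\ref{sec:strips} and $\mu_k,v_k$ as in Proposition~\ref{prop:limit}. The set $E$ is compact. By outer regularity and Lemma~\ref{lem:strips}(i), (iii) there is an open set $U$ with $E\subset U\subset(-\frac12,\frac32)\times(-2,3)$ and $|U|\le5/J$. Let $\varphi\in C_c^\infty(U)$ be a cutoff equal to $1$ on $E$, and put
\[
F_1=\Theta,\qquad F_2(y)=\varphi(y_1,y_2)\,\Theta(y).
\]
Let $P_k=A_k\times[0,1]^{d-2}\subset[0,4]^d$. This is a convex polytope of measure $|A_k|$, and its boundary is a null set, so its interior contains a compact set of measure at least $|A_k|/2$. Let $g_k$ be a cutoff supported in the interior of $P_k$ and equal to $1$ on this compact set. By Lemma~\ref{lem:strips}(ii) the $g_k$ have disjoint supports and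
\begin{equation}\label{eq:mass}
\sum_k\int g_k^2\,dy\ge\frac12 .
\end{equation}
Also $\Theta=1$ on $\operatorname{supp}g_k\subset Q$. Define $F_j=F_j^N$ for $3\le j\le n$ as in Proposition~\ref{prop:limit}, and let $f_j(x,p)=\chi_j(x)F_j(p/x)$ for all $j$.

Disjointness of the supports gives $|F_3|,|F_n|\le1$, so $|f_j|\le1$ for all $j$. Every $F_j$ is supported in $[-11,11]^d$ and every $\chi_j$ in $[-2n,2n]$, so every $f_j$ is supported in the cube $[-22n,22n]^{n-1}$; let $K$ be an open ball containing it. Finally $\operatorname{supp}F_2\subset U\times[-11,11]^{d-2}$, and hence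
\begin{equation}\label{eq:small}
|\operatorname{supp}f_2|\le|\operatorname{supp}F_2|\int_1^2x^d\,dx\le\frac{C_n}J,\qquad C_n=5\cdot2^d\cdot22^{d-2}.
\end{equation}

\subsection*{The limit $N\to\infty$ for fixed $J$}
By Proposition~\ref{prop:reduction} the principal value exists for each $N$. Where $\prod_j\chi_j(x_j)\ne0$ we have $x_1,\dots,x_{n-1}\in[1,2]$ and $x_n<0$, so $\prod_j\operatorname{sgn}(x_j)=-1$. Proposition~\ref{prop:limit} and dominated convergence in $x$ give
\begin{equation}\label{eq:limit}
\lim_{N\to\infty}(-1)^n\Lambda_n(f_1,\dots,f_n)=\int_{\mathbb R^{n-1}}\prod_{j=1}^n\chi_j(x_j)\sum_kT_{x,v_k}(\Theta,F_2,g_k^2)\,dx .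
\end{equation}

\subsection*{Positivity}
Let $x_1,x_2\in[1,2]$ and $y\in\operatorname{supp}g_k$, so that $y_1\in[2,3]$. The first coordinate of $y+tx_1v_k$ is $y_1-tx_1$, and $F_2$ vanishes unless its first argument lies in $(-\frac12,\frac32)$. This requires $\frac12<tx_1<\frac72$, hence $\frac14<t<\frac72$. The principal value in Lemma~\ref{lem:T} is thus an ordinary integral of a nonnegative function:
\begin{equation}\label{eq:positive}
T_{x,v_k}(\Theta,F_2,g_k^2)=\int g_k(y)^2\int_{1/4}^{7/2}\Theta(y-tx_2v_k)\,F_2(y+tx_1v_k)\,\frac{dt}t\,dy .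
\end{equation}

\subsection*{The lower bound}
Keep $x_1,x_2,y$ as above, write $s=y_1$, and consider those $t$ for which $\tau=tx_1\in[s-1,s]$. By Lemma~\ref{lem:strips}(iv) and (iii),
\[
y+tx_1v_k=(y_1-\tau,\,y_2-a_k\tau,\,y'')\in E\times[0,1]^{d-2}\subset Q,
\]
so $F_2(y+tx_1v_k)=1$. Next, $0<t\le\tau\le3$ and $tx_2\le6$, so all coordinates of $y-tx_2v_k=(y_1+tx_2,\,y_2+a_ktx_2,\,y'')$ lie in $[0,10]$, and $\Theta(y-tx_2v_k)=1$. Since $dt/t=d\tau/\tau$, the inner integral in \eqref{eq:positive} is at least
\[
\int_{s-1}^s\frac{d\tau}\tau=\log\frac s{s-1}\ge\log\frac32 .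
\]
With \eqref{eq:mass} this gives $\sum_kT_{x,v_k}(\Theta,F_2,g_k^2)\ge\frac12\log\frac32$ for all $x\in[1,2]^{n-1}$. On this cube $\chi_n(x_n)=1$, so the right side of \eqref{eq:limit} is at least
\[
2c:=\frac12\log\frac32\cdot\Bigl(\int\chi\Bigr)^{n-1}>0,
\]
and $c$ does not depend on $J$.

Given $\delta>0$, choose $J$ with $C_n/J\le\delta$, so that $|\operatorname{supp}f_2|\le\delta$ by \eqref{eq:small}. Then choose $N$ so large that $|\Lambda_n(f_1,\dots,f_n)|\ge c$, which is possible by \eqref{eq:limit}. This proves Theorem~\ref{thm:main}. \qed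

\begin{remark}
The number of directions has to grow as $\delta\to0$. Bounding $g_k$ and $\Theta$ by $1$ in \eqref{eq:positive} and integrating in $y$ first, we see that each direction contributes at most $\log14\cdot\|F_2\|_{L^1}\le\log14\cdot|\operatorname{supp}F_2|$. A bounded number of directions would therefore make the right side of \eqref{eq:limit} tend to zero together with $|\operatorname{supp}F_2|$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{GHKSTY}
Philip Gressman, Danqing He, Vjekoslav Kova\v{c}, Brian Street, Christoph Thiele, and Po-Lam Yung,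
\emph{On a trilinear singular integral form with determinantal kernel},
arXiv:1510.01069 (2015).

\end{thebibliography}
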